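# Half-turns, two colors, and triangles in the hyperbolic plane

## 1. Half-turns, symmetric sets, central sets

Throughout, $H^2$ is the hyperbolic (Lobachevsky) plane, $d$ is its distance, and $\mathrm{Isom}^+=\mathrm{Isom}^+(H^2)\cong PSL_2(\mathbb R)$ is the group of orientation-preserving isometries. *Collinear* means contained in a hyperbolic line.

**Definition (half-turn).** For $c\in H^2$, the central symmetry $f_c$ sends each $x$ to the unique $y$ such that $c$ is the midpoint of $[x,y]$. It is the rotation by $\pi$ about $c$.

In the upper half-plane, $f_{p+iq}(z)=p-\dfrac{q^2}{z-p}$. For example $f_i(z)=-1/z$, and $f_{1+2i}$ interchanges $1$ and $\infty$. For $g\in\mathrm{Isom}^+$ we have $gf_cg^{-1}=f_{gc}$. A half-turn preserves every line through its center and exchanges the two sides of that line. It fixes no ideal point. Every involution in $\mathrm{Isom}^+$ is a half-turn. If $a\ne b$, then $f_af_b$ is a translation along the line $ab$ by $2d(a,b)$, so it has no fixed point in $H^2$.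

**Definition (symmetric set).** $S\subset H^2$ is symmetric with respect to $c$ if $f_c(S)=S$. Example: every line through $c$ is an unbounded set symmetric with respect to $c$.

**Definition (central set).** $C\subset H^2$ is central for $k$-partitions (resp. for Borel $k$-partitions) if for every partition $H^2=B_1\cup\dots\cup B_k$ into $k$ pieces (resp. Borel pieces) there are $c\in C$, an index $i$, and an unbounded $S\subset B_i$ symmetric with respect to $c$.

A set central for $k$-partitions is central for Borel $k$-partitions, and a superset of a central set is central. Example: a single point $c$ is not central for Borel 2-partitions. Take a line $L$ through $c$, parametrized isometrically by $\mathbb R$ with $c$ at $0$. Color one open side of $L$ by $0$ and the other by $1$; on $L$, color $x\ge 0$ by $0$ and $x<0$ by $1$. The half-turn $f_c$ changes the color of every point except $c$, so the only nonempty monochromatic set symmetric about $c$ is $\{c\}$.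

From now on $k=2$. A 2-partition is a coloring $\chi:H^2\to\mathbb Z/2$, and colors are added mod 2.

**Definition (exceptional set, bad coloring).** Put $E_c(\chi)=\{x:\chi(f_cx)=\chi(x)\}$, the set of points whose color $f_c$ fails to flip. The coloring $\chi$ is bad for $C$ if $E_c(\chi)$ is bounded for every $c\in C$. Example: in the coloring just described, $E_c(\chi)=\{c\}$, so it is bad for $\{c\}$. If $c'\notin L$, it is not bad for $\{c'\}$: let $N$ be the perpendicular to $L$ through $c'$, and $N'$ the perpendicular to $N$ through $c'$. The lines $L$ and $N'$ have the common perpendicular $N$, so they are disjoint. So $N'$ lies on one side of $L$, has one color, and is contained in $E_{c'}(\chi)$.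

**Lemma 1.** $C$ is not central for (Borel) 2-partitions if and only if there is a (Borel) coloring that is bad for $C$.

*Proof.* If $S$ is monochromatic and symmetric with respect to $c$, then $x$ and $f_cx$ have the same color for each $x\in S$, so $S\subset E_c(\chi)$. Thus bounded $E_c(\chi)$ for all $c\in C$ leave no room for an unbounded $S$. Conversely, $E_c(\chi)$ is $f_c$-invariant and $f_c$ preserves colors on it, so for $i=0,1$ the set $E_c(\chi)\cap\chi^{-1}(i)$ is monochromatic and symmetric with respect to $c$. If $E_c(\chi)$ is unbounded, one of these two sets is. $\square$

**Definition (the group $G_C$).** $G_C=\langle f_c:c\in C\rangle\subset\mathrm{Isom}^+$. Example: $G_{\{a,b\}}$ with $a\neq b$ is infinite dihedral, that is, the free product $\langle f_a\rangle*\langle f_b\rangle$. Indeed a nonempty alternating word of even length is a nonzero power of the translation $f_af_b$, and one of odd length is a conjugate of $f_a$ or $f_b$; neither is $1$.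

Here is what we use about groups. A subgroup $G\subset\mathrm{Isom}^+$ is *discrete* if and only if it acts properly discontinuously: for compact $K$, only finitely many $g\in G$ have $gK\cap K\ne\emptyset$. A discrete $G$ is countable, its orbits are locally finite, point stabilizers are finite cyclic, and elliptic elements (those $\neq1$ with a fixed point in $H^2$, i.e. nontrivial rotations) have finite order. $G$ is *cocompact* if $H^2/G$ is compact. Example: two half-turns generate a discrete group that is not cocompact, since it preserves the distance to the line $ab$. In a free product of groups $\langle t_v\rangle$ of order 2, every element is uniquely a *reduced word*: a product of letters $t_v$ in which no two consecutive letters are equal. Elements of finite order in a free product are conjugate into a factor.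

**Definition (ideal triangle).** For three distinct ideal points, the region bounded by the three lines joining them; these lines are its sides. Example: the vertices $-1,1,\infty$ give the sides $|z|=1$, $\operatorname{Re}z=1$, $\operatorname{Re}z=-1$.

The question comes from T. Banakh, A. Dudko and D. Repovš, "Symmetric monochromatic subsets in colorings of the Lobachevsky plane", arXiv:0804.1335 (2008). Three facts are known. In the Euclidean plane, each subset not lying on a line is central for 2-partitions. In $H^2$, no set of at most two points is central for Borel 2-partitions. Some 3-element subset of $H^2$ is central for 2-partitions. So the smallest cardinality of a central set is $3$ in both versions.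

> **Problem.** Is every subset $C\subset H^2$ not contained in a hyperbolic line central for (Borel) 2-partitions of $H^2$?

## 2. Collinear sets, and the Euclidean argument

First we see why collinear sets are excluded.

**Lemma 2.** A collinear $C$ is not central for Borel 2-partitions.

*Proof.* Let $C\subset L\cong\mathbb R$, and color as in the example of Section 1: the open sides of $L$ get different colors, $x\in L$ gets $0$ if $x\ge0$ and $1$ if $x<0$. If $c\in L$ has coordinate $t$, then $f_c$ swaps the sides of $L$ and acts on $L$ by $x\mapsto 2t-x$. So $E_c(\chi)\subset L$ consists of points $x$ such that $x$ and $2t-x$ are both $\ge0$ or both $<0$. These lie between $0$ and $2t$, so $E_c(\chi)$ is bounded. $\square$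

Next, a sensible first attempt: prove the Euclidean fact and try to transplant the proof. Let $a,b,c\in\mathbb R^2$ be non-collinear and let $\chi$ be a coloring of $\mathbb R^2$ with $E_a,E_b,E_c$ bounded. Put $u=2(a-b)$, $v=2(c-b)$. Then $f_af_b(x)=x+u$ and $f_cf_b(x)=x+v$. Two flips cancel, so $\chi(x+u)=\chi(x)=\chi(x+v)$ outside a bounded set. Let $\Lambda=\mathbb Zu+\mathbb Zv$, a lattice. The function $\lambda\mapsto\chi(a+\lambda)$ on $\Lambda$ is unchanged along all but finitely many edges of the grid with edges $\{\lambda,\lambda+u\}$, $\{\lambda,\lambda+v\}$. Deleting finitely many edges from a planar grid leaves all but finitely many vertices in one component. So $\chi(a+\lambda)$ is constant outside a finite set of $\lambda$. But $f_a(a+\lambda)=a-\lambda$, so all but finitely many $a+\lambda$ lie in $E_a(\chi)$. This contradicts boundedness.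

In $H^2$ the products $f_af_b$ and $f_cf_b$ are translations along two different axes. They no longer commute, and the grid is replaced by a Cayley graph of the group they generate. The proof breaks at the sentence about deleting finitely many edges. If $\langle f_a,f_b,f_c\rangle$ is the free product of three groups of order 2, its Cayley graph is the 3-regular tree, and deleting a single edge cuts it into two infinite parts. So we should look for three non-collinear half-turns that generate a free product, and hope to color along the tree.

## 3. Coloring along a free product: points on the sides of an ideal triangle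

**Lemma 3.** Let $G\subset\mathrm{Isom}^+$ be discrete, and suppose $G$ is the free product of its subgroups $\langle t_v\rangle$, $v\in V$, of order 2, where $V\subset H^2$ and $t_v$ is the half-turn about $v$. Then there is a Borel $\chi:H^2\to\mathbb Z/2$ such that $E_c(\chi)$ is finite for every $c$ with $f_c\in G$.

The aim is a coloring that every $t_v$ flips everywhere except at $v$. Let $\varepsilon:G\to\mathbb Z/2$ be the homomorphism with $\varepsilon(t_v)=1$ for all $v$; it is word length mod 2, and it exists because $G$ is a free product. On orbits where $G$ acts freely we can copy $\varepsilon$. The orbits of fixed points need separate care.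

**Step 1: locate the points with nontrivial stabilizer.** Let $W$ be the set of these points. A nontrivial $g\in G$ fixing a point has finite order, so it is conjugate to some $t_v$: $g=ht_vh^{-1}=f_{hv}$. Hence $W=\bigcup_{v\in V}Gv$, a countable set. The stabilizer of a point of $W$ is cyclic and all its nontrivial elements are involutions, so it has order 2. The orbits $Gv$, $v\in V$, are distinct: if $u=gv$, then $t_u=gt_vg^{-1}$, and in the abelianization $G^{ab}=\bigoplus_V\mathbb Z/2$ this says that the generators indexed by $u$ and $v$ coincide, so $u=v$.

**Step 2: color $H^2\setminus W$, by a Borel choice of one point per orbit.** Let $x\notin W$. By proper discontinuity, only finitely many $g$ move a given small ball about $x$ so that it meets itself, and those with $g\neq1$ move $x$. Shrinking the ball, we get a relatively open neighborhood $U\subset H^2\setminus W$ of $x$ with $gU\cap U=\emptyset$ for all $g\ne1$. Countably many such sets $U_1,U_2,\dots$ cover $H^2\setminus W$. Put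
$$D=\bigcup_n\Big(U_n\setminus\bigcup_{m<n}GU_m\Big),$$
a Borel set. Given an orbit in $H^2\setminus W$, let $n$ be minimal such that $U_n$ meets it. Then $U_n$ contains exactly one of its points, since $x,gx\in U_n$ forces $g=1$. That point is in $D$. For $m>n$, the points of the orbit in $U_m$ lie in $GU_n$ and are discarded. So $D$ meets each orbit in $H^2\setminus W$ exactly once. Put $\chi(gx)=\varepsilon(g)$ for $x\in D$, $g\in G$. This is well defined because $G$ acts freely on $H^2\setminus W$. It is Borel because each color class is a countable union of sets $gD$. By construction $\chi(gx)=\chi(x)+\varepsilon(g)$ for all $x\in H^2\setminus W$, $g\in G$.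

**Step 3: color $W$, using reduced words.** A point of $Gv$ corresponds to a coset $\{g,gt_v\}$, and exactly one of these two elements has a reduced word not ending in $t_v$. So each point of $Gv$ is uniquely $gv$ with $g$ reduced and not ending in $t_v$. Let $\chi(gv)$ be the length of this $g$ mod 2. Since $W$ is countable, $\chi$ is Borel on $H^2$.

Let $u\in V$ and $y=gv$ with $g$ as above. If $g$ does not begin with $t_u$, then $t_ug$ is reduced, and it does not end in $t_v$ unless $g=1$ and $u=v$; so $\chi(t_uy)=\chi(y)+1$ apart from the case $y=u=v$. If $g=t_ug'$ is reduced, then $t_ug=g'$ is reduced and does not end in $t_v$; again $\chi(t_uy)=\chi(y)+1$.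

**Step 4: pass from the generators to all half-turns of $G$.** By Steps 2 and 3, $\chi\circ t_u=\chi+1$ on $H^2\setminus\{u\}$ for every $u\in V$. Let $f_c=t_{u_1}\cdots t_{u_m}\in G$. Applying the letters one after another, $\chi(f_cx)=\chi(x)+m$ unless $t_{u_{j+1}}\cdots t_{u_m}x=u_j$ for some $j$. This excludes finitely many $x$. By Step 1, $f_c$ is conjugate to some $t_v$, so $m\equiv\varepsilon(f_c)=1$ mod 2. Hence $E_c(\chi)$ is finite. $\square$

**Theorem 1.** Let $a,b,c$ lie on the three sides of an ideal triangle $\Delta$, one on each side. Then $\{a,b,c\}$ is not collinear, and there is a Borel 2-partition of $H^2$ in which every monochromatic set symmetric with respect to $a$, $b$ or $c$ is finite. Hence $\{a,b,c\}$ is not central for Borel 2-partitions, nor for arbitrary 2-partitions.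

A concrete instance: $a=i$, $b=1+2i$, $c=-1+2i$ lie on the sides of the ideal triangle with vertices $-1,1,\infty$.

*Proof.* **Step 1: the points are not collinear.** The sides are disjoint, so $a,b,c$ are distinct. Suppose they lie on a line $\ell$, with (say) $b$ between $a$ and $c$. Let $L_b$ be the side containing $b$. The other two sides lie strictly on one side of $L_b$, the one containing the interior $\Delta^\circ$. So $\ell\ne L_b$, and $\ell$ crosses $L_b$ at $b$. Then $a$ and $c$ are on opposite sides of $L_b$, a contradiction.

**Step 2: the half-turns play ping-pong.** For $s\in\{a,b,c\}$ let $H_s$ be the open half-plane bounded by the side through $s$ and not meeting $\Delta^\circ$. The three half-planes are pairwise disjoint: in the Klein disc they are the circular segments cut off by the sides of an inscribed triangle. The half-turn $f_s$ preserves the side through $s$ and exchanges its two open half-planes. Since $\Delta^\circ$ and the $H_{s'}$ with $s'\ne s$ lie in the half-plane opposite to $H_s$,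
$$f_s(\Delta^\circ)\subset H_s,\qquad f_s(H_{s'})\subset H_s\quad(s'\ne s).$$
By induction on $m$, a word $g=f_{s_1}\cdots f_{s_m}$ with $m\ge1$ and $s_i\ne s_{i+1}$ satisfies $g(\Delta^\circ)\subset H_{s_1}$, which is disjoint from $\Delta^\circ$. So no such word is $1$, and $G=\langle f_a,f_b,f_c\rangle$ is the free product of $\langle f_a\rangle,\langle f_b\rangle,\langle f_c\rangle$.

**Step 3: $G$ is discrete.** Fix $x\in\Delta^\circ$. The set $\{g\in\mathrm{Isom}^+:gx\in\Delta^\circ\}$ is an open neighborhood of $1$, and by Step 2 it meets $G$ only in $1$.

**Step 4: color.** Apply Lemma 3 with $V=\{a,b,c\}$. A monochromatic set symmetric about $s\in\{a,b,c\}$ lies in $E_s(\chi)$, which is finite. $\square$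

So **the answer to the Problem is no, for arbitrary and for Borel 2-partitions.** In the rest of the lecture we determine exactly which sets are central.

## 4. Which sets are central: the statement, and parity

**Theorem 2.** For $C\subset H^2$ the following are equivalent:

1. $C$ is central for 2-partitions;
2. $C$ is central for Borel 2-partitions;
3. $C$ is not collinear, and $G_C$ is either non-discrete (equivalently here, dense in $\mathrm{Isom}^+$) or discrete and cocompact.

Moreover, every central set contains a finite central subset. If $C$ is non-collinear and not central, some Borel 2-partition has only finite monochromatic sets symmetric with respect to points of $C$.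

The implication (1)⇒(2) is trivial. Non-collinear sets fall into three regimes according to $G_C$: dense (Section 5), discrete cocompact (Section 6), and discrete non-cocompact (Section 7). This section prepares three tools. The first makes precise that a bad coloring gives every element of $G_C$ a parity.

**Lemma 4.** Let $\chi$ be bad for $C$. There is a homomorphism $\varepsilon:G_C\to\mathbb Z/2$ with $\varepsilon(f_c)=1$ for $c\in C$, and for each $g\in G_C$ there is a bounded set $E_g$ with $\chi(gx)=\chi(x)+\varepsilon(g)$ for $x\notin E_g$.

*Proof.* Write $g=f_{c_1}\cdots f_{c_m}$ with $c_i\in C$. Then $\chi(gx)=\chi(x)+m$ unless $f_{c_{j+1}}\cdots f_{c_m}x\in E_{c_j}(\chi)$ for some $j$. The excluded $x$ form a finite union of isometric copies of bounded sets, hence a bounded set. If $g=1$, any $x$ outside it gives $m\equiv0$ mod 2. Two words for the same $g$, of lengths $m$ and $m'$, give a word of length $m+m'$ for $1$ (one followed by the reverse of the other), so $m\equiv m'$. Hence $\varepsilon(g)=m$ mod 2 is well defined. It is clearly a homomorphism. $\square$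

Call $g$ *odd* if $\varepsilon(g)=1$. A conjugate of $f_c$, $c\in C$, is odd. An odd element with a fixed point is not yet a contradiction, because the fixed point may lie in $E_g$. To get a contradiction we need a far-away fixed point, or a global argument.

**Lemma 5.** If $C$ is not collinear and $G=G_C$ is non-discrete, then $G$ is dense in $\mathrm{Isom}^+$.

*Proof.* The closure $\overline G$ is a closed, non-discrete subgroup of a Lie group, so it is a Lie group with Lie algebra $\mathfrak h\ne0$ in $\mathfrak{sl}_2(\mathbb R)$, and $\mathfrak h$ is $\mathrm{Ad}(G)$-invariant. Suppose $\dim\mathfrak h\le2$. The Killing form is nondegenerate and $\mathrm{Ad}$-invariant, so if $\dim\mathfrak h=2$ then its orthogonal complement is an $\mathrm{Ad}(G)$-invariant line. In either case $G$ preserves a line $\mathbb RN$ in $\mathfrak{sl}_2(\mathbb R)$, hence normalizes the one-parameter group $\{\exp tN\}$, hence preserves its set of fixed points in $H^2\cup\partial H^2$. This set is a point of $H^2$, an ideal point, or a pair of ideal points.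

An ideal point is impossible, as half-turns fix none. If $G$ fixes $p\in H^2$, then every $c\in C$ equals $p$, so $C$ is collinear. If $G$ preserves a pair $\{\xi,\eta\}$ of ideal points, each $f_c$ swaps them, so $f_c$ preserves the line $\xi\eta$ and reverses it. So it has a fixed point on it, which must be $c$; thus $C$ lies on the line $\xi\eta$. All cases contradict non-collinearity. So $\mathfrak h=\mathfrak{sl}_2(\mathbb R)$, and $\overline G$ is an open subgroup of the connected group $\mathrm{Isom}^+$, hence everything. $\square$

Conversely a dense subgroup is non-discrete, since discrete subgroups are closed. This explains the word "equivalently" in Theorem 2.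

**Lemma 6 (angle lemma).** Let $a,b,c$ be the midpoints of the sides $rp,qr,pq$ of a nondegenerate triangle $pqr$ with angle sum $\theta\in(0,\pi)$. Then $f_af_bf_c$ is a rotation about $p$ by $\pm\theta$. Moreover $a,b,c$ are not collinear.

*Proof.* $f_cp=q$, $f_bq=r$, $f_ar=p$, so $p$ is fixed. Let $p,q,r$ be in counterclockwise order (otherwise all signs change), with angles $\alpha,\beta,\gamma$. Let $u_{xy}$ be the unit tangent vector at $x$ pointing to $y$, and $\mathrm{Rot}_t$ counterclockwise rotation of tangent vectors by $t$. Then
$$u_{pr}=\mathrm{Rot}_\alpha u_{pq},\qquad u_{qp}=\mathrm{Rot}_\beta u_{qr},\qquad u_{rq}=\mathrm{Rot}_\gamma u_{rp}.$$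
The half-turn about the midpoint of $xy$ sends $u_{xy}$ to $u_{yx}$, and orientation-preserving isometries commute with $\mathrm{Rot}_t$. Hence
$$f_cu_{pq}=u_{qp}=\mathrm{Rot}_\beta u_{qr},\qquad f_bf_cu_{pq}=\mathrm{Rot}_\beta u_{rq}=\mathrm{Rot}_{\beta+\gamma}u_{rp},$$
$$f_af_bf_cu_{pq}=\mathrm{Rot}_{\beta+\gamma}u_{pr}=\mathrm{Rot}_{\theta}u_{pq}.$$

For the last claim, suppose a line $\ell$ contains $a,b,c$. If $\ell$ passes through no vertex, it meets exactly those sides whose endpoints it separates, and these are $0$ or $2$ in number, not $3$. If $\ell$ passes through a vertex, say $p$, then $p,c\in\ell$ gives $\ell=pq$ and $p,a\in\ell$ gives $\ell=rp$, so the triangle is degenerate. $\square$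

Example: if $\theta$ is an irrational multiple of $\pi$, then $G_{\{a,b,c\}}$ contains a rotation of infinite order. It is therefore non-discrete, and by Lemma 5 dense.

## 5. Dense groups: an odd rotation with a far-away fixed point

**Lemma 7.** Let $C$ be non-collinear and $G=G_C$ non-discrete. Then $C$ is central for 2-partitions and contains a finite central subset.

*Proof.* By Lemma 5, $G$ is dense in $\mathrm{Isom}^+$, so $\hat C=GC$ is dense in $H^2$. For $c'=gc\in\hat C$ we have $f_{c'}=gf_cg^{-1}\in G$.

**Step 1: find a dense subgroup $G'\subset G$ generated by three half-turns about points of $\hat C$.** Finite generation is needed in Step 2.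

Small triangles have angle sum close to $\pi$, because the defect is the area. So there is a nondegenerate triangle $p_0q_0r_0$ with sides $<0.8$ and angle sum $>0.8\pi$. Let $a_0,b_0,c_0$ be the midpoints of $r_0p_0,q_0r_0,p_0q_0$. By Lemma 6, $f_{a_0}f_{b_0}f_{c_0}$ is a nontrivial rotation about $p_0$. Being elliptic is the open condition $|\mathrm{tr}|<2$, and the fixed point of an elliptic element (a root in the upper half-plane of a quadratic equation with coefficients from the matrix) depends continuously on the element. So if $a',b',c'\in\hat C$ are close enough to $a_0,b_0,c_0$, then $f_{a'}f_{b'}f_{c'}$ is elliptic with fixed point $p'$ near $p_0$. The points $q'=f_{c'}p'$ and $r'=f_{b'}q'$ are near $q_0,r_0$, and $f_{a'}r'=p'$. Thus $a',b',c'$ are the midpoints of $r'p',q'r',p'q'$, and we may assume that the triangle $p'q'r'$ is nondegenerate with sides $<0.8$ and angle sum $\theta'\in(0.8\pi,\pi)$. By Lemma 6, $a',b',c'$ are not collinear. Let $G'=\langle f_{a'},f_{b'},f_{c'}\rangle\subset G$.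

We claim that $G'$ is non-discrete. Suppose it is discrete. By Lemma 6 it contains the rotation about $p'$ by $\theta'$, which has finite order, so $\theta'=2\pi k/n$ in lowest terms with $0.4<k/n<0.5$. For $n=1,\dots,6$ the open interval $(0.4n,0.5n)$ contains no integer, so $n\ge7$. A power of this rotation is the rotation $\rho$ about $p'$ by $2\pi/n$. The orbit $G'p'$ is locally finite and homogeneous, so the minimal distance $\delta$ between distinct points of it is attained as $\delta=d(p',y)$ with $y\in G'p'$. Since $q'=f_{c'}p'\neq p'$ is in the orbit, $\delta<0.8$. Now $\rho y\ne y$ is in the orbit too. Bisecting the isosceles triangle $y\,p'\,\rho y$ gives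
$$\sinh\tfrac{d(y,\rho y)}2=\sinh\delta\,\sin\tfrac\pi n=2\cosh\tfrac\delta2\,\sin\tfrac\pi n\,\sinh\tfrac\delta2\le2\cosh(0.4)\sin\tfrac\pi7\,\sinh\tfrac\delta2<\sinh\tfrac\delta2,$$
since $2\cosh(0.4)\sin(\pi/7)<2(1.082)(0.434)<1$. So $d(y,\rho y)<\delta$, contradicting minimality. Hence $G'$ is non-discrete, and by Lemma 5 it is dense.

**Step 2: under a bad coloring, find two odd rotations of infinite order with different centers.** Suppose $\chi$ is bad for $C$, and take $\varepsilon$, $E_g$ from Lemma 4. The element $f_{a'}$ is conjugate to some $f_c$, $c\in C$, so it is odd. The subgroup $G'\cap\ker\varepsilon$ has index 2 in the dense group $G'$, so its closure has index at most 2 in $\mathrm{Isom}^+$. A closed subgroup of finite index is open, and $\mathrm{Isom}^+$ is connected, so the closure is everything. Hence $G'\cap\ker\varepsilon$ is dense, and so is its coset, the set of odd elements of $G'$.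

Selberg's lemma says that a finitely generated linear group over a field of characteristic $0$ has a torsion-free subgroup of finite index. The group $\mathrm{Isom}^+$ is linear by its adjoint representation, so $G'$ has such a subgroup, and we may pass to a normal one, of index $N$ say. A finite cyclic subgroup of $G'$ then injects into the quotient of order $N$, so every finite order in $G'$ is at most $N$. The set of elliptic $g\in\mathrm{Isom}^+$ with $g^n\ne1$ for $1\le n\le N$ is open and nonempty, so it contains an odd $w\in G'$. This $w$ has infinite order. Let $z$ be its fixed point and $\varphi$ its rotation angle; $\varphi/2\pi$ is irrational.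

As $G'$ is dense, there is $h\in G'$ with $hz\ne z$. Then $w_2=hwh^{-1}$ is odd and is the rotation by $\varphi$ about $z_2=hz$. Choose $R$ with $E_w\subset B(z,R)$ and $E_{w_2}\subset B(z_2,R)$. Rotations preserve the distance to their center, so all iterates stay outside the ball, and for all $n\ge0$
$$\chi(w^nx)=\chi(x)+n\ \text{ if } d(x,z)>R,\qquad \chi(w_2^nx)=\chi(x)+n\ \text{ if } d(x,z_2)>R.\tag{1}$$

**Step 3: build an odd product $w^nw_2^m$ that fixes a point outside both balls.** Choose $y$ off the line $\ell_0=zz_2$ with $d(y,z),d(y,z_2)>R$. Let $\ell_1=zy$, $\ell_2=z_2y$, and let $\sigma_\ell$ be reflection in $\ell$. If $\ell$ is $\ell_0$ turned about $z$ by an angle $\beta$, then $\sigma_\ell\sigma_{\ell_0}$ is the rotation about $z$ by $2\beta$; similarly for products $\sigma_{\ell_0}\sigma_\ell$ with $\ell\ni z_2$. Since $\varphi/2\pi$ is irrational, both $\{n\varphi:n\ge0\text{ even}\}$ and $\{m\varphi:m\ge0\text{ odd}\}$ are dense mod $2\pi$. So there are $n$ even, $m$ odd and lines $\ell_1'\ni z$, $\ell_2'\ni z_2$, arbitrarily close to $\ell_1,\ell_2$, with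
$$w^n=\sigma_{\ell_1'}\sigma_{\ell_0},\qquad w_2^m=\sigma_{\ell_0}\sigma_{\ell_2'}.$$
As $\ell_1,\ell_2$ cross transversally at $y$, the lines $\ell_1',\ell_2'$ meet in a point $y'$ near $y$, so we may assume $d(y',z),d(y',z_2)>R$. Now $w^nw_2^m=\sigma_{\ell_1'}\sigma_{\ell_2'}$ fixes $y'$. Since $w^n$ fixes $z$,
$$d(w_2^my',z)=d(w^nw_2^my',z)=d(y',z)>R.$$
So both parts of (1) apply, the second at $y'$ and the first at $w_2^my'$:
$$\chi(y')=\chi\big(w^n(w_2^my')\big)=\chi(w_2^my')+n=\chi(y')+m+n.$$
But $m+n$ is odd, a contradiction. So no coloring is bad for $C$, and $C$ is central by Lemma 1.

**Step 4: pass to a finite subset.** Each of $f_{a'},f_{b'},f_{c'}$ is a finite word in the $f_c$, $c\in C$. So $G'\subset G_F$ for a finite $F\subset C$, which we enlarge to be non-collinear. Then $G_F$ contains a non-discrete group, so it is non-discrete, and $F$ is central by what has been proved. $\square$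

## 6. Cocompact groups: the Euclidean argument works again

In this regime the group looks like the plane from far away, and the argument of Section 2 goes through.

**Lemma 8.** Let $C$ be non-collinear and $G=G_C$ discrete and cocompact. Then $C$ is central for 2-partitions and contains a finite central subset.

*Proof.* **Step 1: reduce to finite $C$.** Fix a point $a_0\in C$. By cocompactness there is $D$ such that every point of $H^2$ is within $D$ of $Ga_0$. The set $\{k\in G:d(a_0,ka_0)\le2D+1\}$ is finite, and it generates $G$: given $g$, divide the segment from $a_0$ to $ga_0$ into steps of length $\le1$ and pick orbit points $h_ia_0$ within $D$ of the division points, with $h_0=1$ and last element $g$; then each $h_i^{-1}h_{i+1}$ is in the set. Each of these finitely many generators is a word in the $f_c$, so $G=G_F$ for a finite $F\subset C$. This $F$ is not collinear: if $F\subset L$, then $G$ would preserve $L$ and hence the distance to $L$, so $Ga_0$ would stay at a fixed distance from $L$ and could not come within $D$ of every point. If we prove that $F$ is central, so is $C\supset F$. So assume from now on that $C$ is finite, and let $S=\{f_c:c\in C\}$. Fix $a\in C$, and let $D$ now be such that every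 point is within $D$ of $Ga$.

**Step 2: deleting finitely many vertices from the Cayley graph leaves all but finitely many vertices in one component.** Let $\mathcal C$ be the graph with vertex set $G$ and edges $\{g,sg\}$, $s\in S$. Relabel the vertex $g$ as $h=g^{-1}$; the edges become $\{h,hs\}$. Let $A$ be a finite set of deleted vertices (in the labels $h$). Let $M=\max_{s\in S}d(a,sa)$, let $\mathcal K_0=\{k:d(a,ka)\le2D+1\}$, a finite set, and let $l$ be such that every $k\in\mathcal K_0$ is a product of at most $l$ elements of $S$. If $k=s_1\cdots s_j\in\mathcal K_0$ with $j\le l$, then $h,hs_1,hs_1s_2,\dots,hk$ is a path, and the vertices $h''$ on it satisfy $d(h''a,ha)\le lM$.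

Choose $R_0$ with $d(ha,a)\le R_0$ for $h\in A$, and put $R_1=R_0+lM+D$. Let $h,h'$ be such that $d(ha,a),d(h'a,a)>R_1$. The complement of a closed disc in $H^2$ is path-connected. So there are points $ha=x_0,x_1,\dots,x_k=h'a$ with $d(x_i,a)>R_1$ and $d(x_i,x_{i+1})\le1$. Choose $h_i$ with $d(h_ia,x_i)\le D$, $h_0=h$, $h_k=h'$. Then $d(h_ia,h_{i+1}a)\le2D+1$, so $h_i^{-1}h_{i+1}\in\mathcal K_0$, and there is a path from $h_i$ to $h_{i+1}$ all of whose vertices $h''$ satisfy $d(h''a,a)>R_1-D-lM=R_0$. So this path avoids $A$. Hence all $h$ with $d(ha,a)>R_1$ are in one component of $\mathcal C\setminus A$, and only finitely many $h$ are left out.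

**Step 3: a function that is almost constant and yet alternates.** Suppose $\chi$ is bad for $C$, with $\varepsilon$ from Lemma 4. Put
$$X(g)=\chi(ga)+\varepsilon(g),\qquad g\in G.$$
For $s=f_c\in S$ we have $X(sg)=X(g)$ unless $ga\in E_c(\chi)$. By proper discontinuity and boundedness of the finitely many sets $E_c(\chi)$, only finitely many $g$ are excluded. Delete these vertices from $\mathcal C$. On each component of the rest $X$ is constant, so by Step 2 $X$ is constant outside a finite set. On the other hand $f_aa=a$, so
$$X(gf_a)=\chi(ga)+\varepsilon(g)+1=X(g)+1\quad\text{for all }g\in G.$$
Since $G$ is infinite, some $g$ has both $g$ and $gf_a$ outside the finite set. This is a contradiction. $\square$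

## 7. Non-cocompact groups: cutting the plane down to a tree

In the remaining regime we want to apply Lemma 3, so we must show that $G$ is a free product of groups of order 2. By Bass–Serre theory it suffices to let $G$ act on a tree with trivial edge stabilizers. We find the tree inside a $G$-invariant triangulation: each triangle opens one of its three edges as a door, so that a walker going through doors escapes to infinity, and only finitely many triangles drain through any given one. The edges left standing will form a tree.

**Lemma 9.** Let $C$ be non-collinear, and let $G=G_C$ be discrete with $H^2/G$ non-compact. Then $G$ is a free product of groups $\langle t_v\rangle$ of order 2 generated by half-turns. Consequently all nontrivial elliptic elements of $G$ are half-turns, and there is a Borel $\chi$ with all $E_c(\chi)$, $c\in C$, finite; so $C$ is not central for Borel 2-partitions.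

*Proof.* **Step 1: a $G$-invariant triangulation in which stabilized points are vertices.** By Zorn's lemma there is a maximal $G$-invariant set $Y\subset H^2$ such that points of different $G$-orbits in $Y$ are at distance $\ge1$. It is locally finite: a ball meets each orbit in finitely many points, and it cannot contain infinitely many points at mutual distances $\ge1$. By maximality every point of $H^2$ is within distance 1 of $Y$, since otherwise its orbit could be added.

For $y\in Y$ consider the Voronoi cell $V_y=\{x:d(x,y)\le d(x,y')\ \forall y'\in Y\}$. If $x\in V_y$, then $d(x,y)\le1$. The cell is determined by the finitely many $y'$ with $d(y,y')\le3$. Indeed, let $P$ be the convex set given by these conditions only, and suppose that $x\in P$, $d(x,y)>1$. Then the segment $[y,x]\subset P$ contains a point $x_1$ with $1<d(x_1,y)\le2$. Some $y'\in Y$ has $d(x_1,y')\le1<d(x_1,y)$, and $d(y,y')\le3$, contradicting $x_1\in P$. So every $x\in P$ has $d(x,y)\le1$; any $y'$ closer to $x$ than $y$ would satisfy $d(y,y')<2$, contradicting $x\in P$. Hence $P=V_y$. So $V_y$ is a bounded intersection of finitely many closed half-planes with $y$ in its interior: a compact convex polygon. The cells cover $H^2$, and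 they form a locally finite family permuted by $G$. Distinct $y'$ give distinct bisectors with $y$, because $y'$ is the mirror image of $y$. So a point in the relative interior of an edge of $V_y$ lies on exactly one of the bisectors, say that of $y$ and $y'$. Such a point is strictly closer to $y$ and $y'$ than to all other points of $Y$, and the edge is $V_y\cap V_{y'}$, which is also an edge of $V_{y'}$. In particular a corner of one cell is never in the relative interior of an edge of another. So the tessellation is edge-to-edge.

Let $\mathcal K$ be its barycentric subdivision: its triangles have vertices $(y,m,v)$, where $y$ is a cell center, $m$ the midpoint of an edge of that cell, and $v$ an endpoint of that edge. $G$ preserves the three vertex types. So an element of $G$ that preserves an edge or a triangle of $\mathcal K$ fixes its vertices, and an orientation-preserving isometry with two fixed points is the identity. Therefore edges and triangles have trivial stabilizers, no element interchanges the ends of an edge, and every point with nontrivial stabilizer is a vertex of $\mathcal K$. The three edges of a triangle have different types $ym$, $mv$, $yv$. Two triangles sharing an edge are not $G$-equivalent: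 their third vertices have the same type and lie on opposite sides of the edge, so the orders $(y,m,v)$ have opposite orientations, while $G$ preserves orientation.

**Step 2: the quotient dual graph.** Let $K$ be the multigraph whose vertices are the $G$-orbits of triangles and whose edges are the $G$-orbits of edges of $\mathcal K$, each joining the classes of its two adjacent triangles. It is loopless because adjacent triangles are not equivalent. It is 3-regular: an edge of $K$ at the class of $T$ is represented by an edge of $T$, and the three edges of $T$, having different types, give three edges of $K$. It is connected because any two triangles are joined by a chain of adjacent triangles. It is infinite, because otherwise finitely many triangles would have $G$-translates covering $H^2$, and $H^2/G$ would be compact.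

**Step 3: drain $K$ to infinity.** We claim: *one can choose for each vertex $\tau$ of $K$ an incident edge $e(\tau)$, with other end $\mathrm{next}(\tau)$, so that $\tau,\mathrm{next}(\tau),\mathrm{next}^2(\tau),\dots$ are distinct and every $\tau$ has finitely many ancestors* (vertices $\tau'$ with $\mathrm{next}^k\tau'=\tau$ for some $k\ge1$).

Enumerate the vertices $\tau_1,\tau_2,\dots$ and let $U_0=\emptyset$. At step $i$, if $\tau_i\notin U_{i-1}$ and the component of $\tau_i$ in $K\setminus U_{i-1}$ is infinite, choose by König's lemma a simple ray from $\tau_i$ in that component, and let $U_i$ be $U_{i-1}$ together with this ray. Otherwise put $U_i=U_{i-1}$. Let $U=\bigcup U_i$. This is a union of disjoint rays, and it is nonempty because the first step adds a ray. Every component of $K\setminus U$ is finite: if $\tau_i\notin U$, then no ray was added for it, so its component was already finite in $K\setminus U_{i-1}$.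

On each ray let $\mathrm{next}$ be the successor, through the edge of the ray. In each (finite) component $Q$ of $K\setminus U$ choose a vertex adjacent to $U$, which exists since $K$ is connected. Direct a spanning tree of $Q$ towards it, and direct this vertex along an edge to a neighbor in $U$. Following $\mathrm{next}$ from any vertex, one reaches a ray and runs along it without repetition. The ancestors of a ray vertex are finitely many earlier vertices of its ray, together with the vertices of the finite components attached to it or to those; the degrees are finite, so finitely many components are involved. The ancestors of a vertex of $Q$ lie in $Q$. This proves the claim.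

**Step 4: lift to the plane and define the graph $\Gamma$.** For a triangle $T$ of class $\tau$, let $e(T)$ be its unique edge in the class $e(\tau)$ and $\mathrm{next}(T)$ the other triangle at $e(T)$; its class is $\mathrm{next}(\tau)$. These choices are $G$-equivariant. The iterates of $\mathrm{next}$ on $T$ are distinct, since their classes are. If $e(T)=e(T')$ with $T\ne T'$, then $\mathrm{next}(T)=T'$ and $\mathrm{next}(T')=T$, so $\mathrm{next}^2(T)=T$, which is impossible. So each edge is the door of at most one triangle. The triangles of a given class form a free $G$-orbit, and an equivariant map between free orbits is bijective. So if $\tau'$ is an ancestor of the class $\tau$ of $T$, say $\mathrm{next}^k\tau'=\tau$ (with $k$ unique), exactly one triangle $T'$ of class $\tau'$ has $\mathrm{next}^kT'=T$. Hence each $T$ has finitely many ancestors.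

Let $\Gamma$ be the graph consisting of all vertices of $\mathcal K$ and all edges not of the form $e(T)$. It is $G$-invariant.

**Step 5: $\Gamma$ has no cycle.** A simple cycle in $\Gamma$ is a Jordan curve that encloses finitely many triangles of $\mathcal K$, and at least one. If it encloses $T$, it also encloses $\mathrm{next}(T)$, because the edge $e(T)$ between them is not in $\Gamma$. So it encloses the infinitely many distinct triangles $\mathrm{next}^k(T)$, a contradiction.

**Step 6: $\Gamma$ is connected.** The 1-skeleton of $\mathcal K$ is connected, so it suffices to connect the endpoints of each door $e(T)$ inside $\Gamma$. We induct on the number of ancestors of $T$. Let $e'$ be one of the other two edges of $T$. Either $e'\in\Gamma$, or $e'=e(T')$ for some $T'$. In the second case $T'\ne T$, so $T'$ is the other triangle at $e'$ and $\mathrm{next}(T')=T$. Then $T'$ and all its ancestors are ancestors of $T$, and $T'$ is not its own ancestor, so $T'$ has fewer ancestors than $T$. By induction the endpoints of $e'$ are connected in $\Gamma$. So in either case the endpoints of both other edges of $T$ are connected in $\Gamma$, and hence so are the endpoints of $e(T)$.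

**Step 7: read off the structure of $G$.** $G$ acts on the tree $\Gamma$ without inversions, with trivial edge stabilizers and finite cyclic vertex stabilizers $G_v$. By Bass–Serre theory (Serre, *Trees*, Ch. I, §5),
$$G\cong\Phi*\Big(\mathop{*}_{v\in V_0}G_v\Big),$$
with $\Phi$ free and $V_0$ a set of representatives of the vertex orbits. The group $G$ is generated by involutions. So its quotients $\Phi$ and $G_v$ (kill the other factors) are generated by elements of order $\le2$. A free group is torsion-free, so $\Phi=1$. A cyclic group generated by elements of order $\le2$ has order $\le2$, so $|G_v|\le2$. Thus $G=*_{v\in V}\langle t_v\rangle$ with $V=\{v\in V_0:|G_v|=2\}$ and $t_v$ the half-turn about $v$.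

**Step 8: conclude.** Elliptic elements of $G$ have finite order, so they are conjugate to some $t_v$ and are half-turns. Since $f_c\in G$ for $c\in C$, Lemma 3 gives a Borel $\chi$ with all $E_c(\chi)$, $c\in C$, finite, and Lemma 1 shows that $C$ is not central for Borel 2-partitions. $\square$

*Proof of Theorem 2.* (3)⇒(1), with a finite central subset, is Lemmas 7 and 8. (1)⇒(2) is trivial. For (2)⇒(3), suppose (3) fails. If $C$ is collinear, Lemma 2 applies. Otherwise $G_C$ is discrete and not cocompact, and Lemma 9 says that $C$ is not central for Borel 2-partitions. In this last case, Lemma 9 gives a Borel coloring with all $E_c(\chi)$ finite, and these sets contain all monochromatic sets symmetric about points of $C$. This is the last statement of the theorem. For non-collinear $C$, "non-discrete if and only if dense" is Lemma 5 and the remark after it. $\square$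

## 8. Central triples and the constant $\operatorname{arccosh}\frac32$

For three points, the group-theoretic condition becomes a formula. We write $|ab|=d(a,b)$.

**Theorem 3.** Let $a,b,c\in H^2$ be non-collinear, $x=\cosh|bc|$, $y=\cosh|ca|$, $z=\cosh|ab|$, and let $h$ be the distance from $c$ to the line $ab$. The following are equivalent:

1. $\{a,b,c\}$ is central for 2-partitions (equivalently, for Borel 2-partitions);
2. $a,b,c$ are the midpoints of the sides of a triangle in $H^2$;
3. $f_af_bf_c$ has a fixed point in $H^2$;
4. $\sinh|ab|\cdot\sinh h<1$;
5. $x^2+y^2+z^2>2xyz$.

If they fail, $a,b,c$ lie on the three sides of an ideal triangle, one on each. So the sets of Theorem 1 are exactly the non-collinear non-central triples.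

*Proof.* **Step 1: (2)⇔(3), by following a vertex around.** If $f_af_bf_cp=p$, put $q=f_cp$, $r=f_bq$, so $f_ar=p$. Then $c,b,a$ are the midpoints of $pq,qr,rp$. If $p,q,r$ were on a line, so would be $a,b,c$; hence $pqr$ is a nondegenerate triangle. Conversely, if $a,b,c$ are the midpoints of the sides of a triangle, name its vertices so that $c,b,a$ are the midpoints of $pq,qr,rp$; then $f_af_bf_cp=p$.

**Step 2: (2) implies central for 2-partitions.** By Lemma 6, $G_C$ with $C=\{a,b,c\}$ contains a rotation by an angle in $(0,\pi)$, a nontrivial elliptic element that is not a half-turn. By Lemma 9, $G_C$ cannot be discrete and non-cocompact. By Theorem 2, $C$ is central for 2-partitions, hence also for Borel ones.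

**Step 3: if (3) fails, then $a,b,c$ lie on the sides of an ideal triangle and are not central.** By Brouwer's theorem $f_af_bf_c$ fixes a point of the closed disc $H^2\cup\partial H^2$, hence here an ideal point $\xi$. Let $\eta=f_c\xi$, $\zeta=f_b\eta$, so $f_a\zeta=\xi$. Half-turns fix no ideal point, so $\xi\ne\eta$, $\eta\ne\zeta$, $\zeta\ne\xi$. The half-turn $f_c$ swaps $\xi$ and $\eta$. So it preserves and reverses the line $\xi\eta$, and its fixed point $c$ is on this line. Likewise $b\in\eta\zeta$ and $a\in\zeta\xi$. By Theorem 1, $\{a,b,c\}$ is not central for Borel 2-partitions, hence not for arbitrary ones.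

Steps 1–3 show that (2), (3) and both versions of (1) are equivalent, and that when they fail the points lie on the sides of an ideal triangle. Conversely, the sets of Theorem 1 are non-collinear and non-central.

**Step 4: (3)⇔(5), by computing a trace.** On $\mathfrak{sl}_2(\mathbb R)$ let $B(X,Y)=-\frac12\operatorname{tr}(XY)$. Since $X^2=-\det X\cdot I$ for traceless $X$, we have $B(X,X)=\det X$, a form of signature $(1,2)$. So $H^2$ is a component of $\{\det X=1\}$, with $\cosh d(X,Y)=B(X,Y)$, and $SL_2(\mathbb R)$ acts by conjugation, with kernel $\pm I$. A point $X$ of $H^2$ satisfies $X^2=-I$ and $X\in SL_2(\mathbb R)$. Conjugation by $X$ is an involution, nontrivial as $X\neq\pm I$, and it fixes the point $X$; so it is the half-turn about $X$.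

Let $A,B_0,D$ represent $a,b,c$. Then $f_af_bf_c$ is given by $M=AB_0D\in SL_2(\mathbb R)$. It is not the identity, for otherwise $f_af_b=f_c$, while $f_af_b$ is a nontrivial translation without fixed points. So it has a fixed point in $H^2$ if and only if $|\operatorname{tr}M|<2$.

The trilinear form $\operatorname{tr}(XYZ)$ on the 3-dimensional space $\mathfrak{sl}_2(\mathbb R)$ is alternating: if two arguments coincide, then by cyclicity of the trace we may bring them together as $X^2=-\det X\cdot I$, and $\operatorname{tr}Z=0$. So it is a constant times the determinant of the coordinates, and $\operatorname{tr}(XYZ)^2$ is a constant times the Gram determinant of $X,Y,Z$ with respect to $B$. To find the constant, take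
$$\begin{pmatrix}0&-1\\1&0\end{pmatrix},\quad\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$
The product of the first two is the third, whose square is $I$, so the trace is $2$. The Gram matrix is $\mathrm{diag}(1,-1,-1)$, with determinant $1$. So the constant is $4$, and $(\operatorname{tr}M)^2=4\,\mathcal D$ with
$$\mathcal D=\det\begin{pmatrix}1&z&y\\z&1&x\\y&x&1\end{pmatrix}=1+2xyz-x^2-y^2-z^2=(y^2-1)(z^2-1)-(yz-x)^2.\tag{2}$$
Thus (3) holds if and only if $\mathcal D<1$, which is (5).

**Step 5: (5)⇔(4), by trigonometry.** Let $\alpha$ be the angle at $a$ of the triangle $abc$. The law of cosines is $yz-x=\sinh|ac|\,\sinh|ab|\cos \alpha$, so (2) gives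
$$\mathcal D=\sinh^2|ab|\,\sinh^2|ac|\,(1-\cos^2\alpha)=\sinh^2|ab|\,\sinh^2h,$$
because $\sinh h=\sinh|ac|\sin\alpha$ (the right triangle with hypotenuse $ac$ and leg $h$). So $\mathcal D<1$ is (4). $\square$

**Corollary.** If $C$ contains three non-collinear points with pairwise distances $<\operatorname{arccosh}\frac32$, then $C$ is central for 2-partitions. In particular, every non-collinear set of diameter $<\operatorname{arccosh}\frac32$ is central. The constant is sharp: the vertex set of an equilateral triangle with side $\operatorname{arccosh}\frac32$ is not central, even for Borel 2-partitions.

*Proof.* It suffices to check (5) for the triple. Condition (5) is symmetric, so let $x\ge y,z\ge1$ and $x<\frac32$. Using $y^2+z^2\ge2yz$ and then $yz\le x^2$,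
$$x^2+y^2+z^2-2xyz\ge x^2-2yz(x-1)\ge x^2-2x^2(x-1)=x^2(3-2x)>0.$$
A non-collinear set contains a non-collinear triple, which gives the second sentence. For $x=y=z=\frac32$ we have $x^2+y^2+z^2=\frac{27}4=2xyz$, so (5) fails, and Theorem 3 applies. $\square$

The example after Theorem 1 is exactly this extremal triangle. In the upper half-plane $\cosh d(z,w)=1+\frac{|z-w|^2}{2\operatorname{Im}z\operatorname{Im}w}$, so for $\pm1+2i$ we get $1+\frac48=\frac32$, and for $i$ and $\pm1+2i$ we get $1+\frac24=\frac32$.

## 9. Minimal central sets from right-angled polygons

**Theorem 4.** For each $m\ge3$ there is an $m$-point set central for 2-partitions no proper subset of which is central, even for Borel 2-partitions. In particular, central sets need not contain central triples. (By Theorem 2 every central set contains a finite central set, so there are no infinite minimal ones.)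

*Proof.* **Step 1: $m=3$.** The midpoints of the sides of any triangle are non-collinear by Lemma 6, so they form a central triple by Theorem 3. It is minimal, since sets of at most two points are collinear.

**Step 2: the set for $m\ge4$.** Let $r=m+1\ge5$. Since $r\frac\pi2<(r-2)\pi$, there is a right-angled hyperbolic $r$-gon $\Pi$. Let $r_1,\dots,r_r$ be the reflections in its sides in cyclic order, indices mod $r$. By Poincaré's theorem they generate a discrete group with fundamental domain $\Pi$, in which the stabilizer of a point of $\Pi$ is generated by the reflections in the sides through that point. Let $G$ be the orientation-preserving subgroup, of index 2. It is generated by the products $r_ir_j$, hence by $x_i=r_ir_{i+1}$, since for $i<j$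
$$r_ir_j=(r_ir_{i+1})(r_{i+1}r_{i+2})\cdots(r_{j-1}r_j).$$
As adjacent sides are perpendicular, $x_i$ is the half-turn about the vertex $c_i$ between sides $i$ and $i+1$. Moreover $x_1\cdots x_r=r_1(r_2r_2)\cdots(r_rr_r)r_1=1$, so $x_r$ is redundant and $G$ is generated by $x_1,\dots,x_{r-1}$. Let
$$C=\{c_1,\dots,c_{r-1}\},$$
which has $r-1=m$ points. Three vertices of $\Pi$ are never collinear, so $C$ is non-collinear. $G_C=G$ is discrete and cocompact. By Theorem 2, $C$ is central for 2-partitions.

**Step 3: area and torsion.** The area of $H^2/G$ is twice that of $\Pi$:
$$\mathrm{area}(H^2/G)=2\Big((r-2)\pi-\frac{r\pi}2\Big)=\pi(r-4).$$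
The stabilizer of a vertex in the reflection group has order 4, that of an interior point of a side has order 2, and that of an interior point of $\Pi$ is trivial. So point stabilizers in $G$ have order $\le2$, and all torsion of $G$ has order 2.

**Step 4: a smaller central set would give a quotient with too small an area.** Let $C'\subsetneq C$ be central for Borel 2-partitions. Then $G'=G_{C'}\subset G$ is discrete, so by Theorem 2 it is cocompact. Let $H^2/G'$ have genus $g$ and $s$ cone points, all of order 2 by Step 3. By the standard presentation of a cocompact Fuchsian group, $G'$ is generated by $a_1,b_1,\dots,a_g,b_g,e_1,\dots,e_s$ with relations $e_j^2=1$ and $\prod[a_i,b_i]\prod e_j=1$, so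
$$(G')^{ab}\cong\mathbb Z^{2g}\oplus(\mathbb Z/2)^s/\langle(1,\dots,1)\rangle.$$
It is generated by the images of $|C'|\le r-2$ involutions. So every element of it has order $\le2$, which gives $g=0$. The group $(\mathbb Z/2)^s/\langle(1,\dots,1)\rangle$ cannot be generated by fewer than $s-1$ elements, so $s-1\le r-2$. By Gauss–Bonnet,
$$\mathrm{area}(H^2/G')=2\pi\Big(-2+\frac s2\Big)=\pi(s-4)\le\pi(r-5)<\mathrm{area}(H^2/G).$$
But $\mathrm{area}(H^2/G')=[G:G']\cdot\mathrm{area}(H^2/G)\ge\mathrm{area}(H^2/G)$, a contradiction. So no proper subset of $C$ is central for Borel 2-partitions, hence none is central for 2-partitions. For $m\ge4$ this includes all triples in $C$. $\square$
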